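\title{Rational classifying spaces without the Chow K\"unneth property}

\begin{abstract}
We compare four conditions on the classifying stack $BG$ of a finite group $G$ over $\mathbf C$: stable rationality, triviality of the birational motive, and the weak and strong Chow K\"unneth properties. We show that they are not all equivalent. For every prime $p$ there is a finite $p$-group $G$ with a faithful representation $V$ such that $V/G$ is rational while $BG$ fails both K\"unneth properties. The examples are wreath products. For $m$ divisible by $|\Gamma|$, the two birational conditions for $\mathbf Z/m\wr\Gamma$ depend only on $\Gamma$, whereas each K\"unneth property holds for $\mathbf Z/m\wr\Gamma$ if and only if it holds for every subgroup of $\Gamma$.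
\end{abstract}

\section{Four conditions on a classifying space}\label{sec:intro}

Let $G$ be a finite group and let $BG$ be its classifying stack over $\mathbf C$. Chow groups of $BG$, of its base changes $BG_F$ to fields $F\supset\mathbf C$ and of its products with schemes are the equivariant Chow groups of Totaro and Edidin--Graham, always with integral coefficients. Concretely, $CH^i(BG_F)=CH^i((U/G)_F)$, where $U$ is an open subset of a complex representation on which $G$ acts freely and whose complement has codimension greater than $i$; Section~\ref{sec:chow} recalls the details. Fix a faithful complex representation $V$ of $G$ and a smooth projective variety $X$ birational to $V/G$, which exists by resolution of singularities. We consider the following conditions on $G$.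

\begin{itemize}
\item[(SR)] \emph{$BG$ is stably rational:} $V/G\times\mathbf A^r$ is rational for some $r\ge 0$.
\item[(BM)] \emph{The birational motive of $BG$ is trivial:} the birational Chow motive of $X$ with $\mathbf Z$ coefficients, in the sense of Kahn--Sujatha, is isomorphic to that of $\operatorname{Spec}\mathbf C$. Equivalently, the degree map $CH_0(X_F)\to\mathbf Z$ is an isomorphism for every field $F\supset\mathbf C$. We use only this second form.
\item[(WCK)] \emph{Weak Chow K\"unneth property:} $CH_*(BG)\to CH_*(BG_F)$ is surjective for every field $F\supset\mathbf C$.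
\item[(CK)] \emph{Chow K\"unneth property:} the product map
\[
CH_*(BG)\otimes_{\mathbf Z}CH_*(Y)\to CH_*(BG\times_{\mathbf C}Y)
\]
is an isomorphism for every separated scheme $Y$ of finite type over $\mathbf C$.
\end{itemize}
Conditions (SR) and (BM) depend neither on $V$ nor on $X$: the stable birational class of $V/G$ is independent of $V$ (Lemma~\ref{lem:noname}), and the condition on $CH_0$ is a stable birational invariant of smooth projective varieties.

Each condition says that $BG$ resembles an affine or projective space, where no new cycles appear when the ground field grows. An elliptic curve $E$ shows the opposite behavior. For $F=\mathbf C(E)$ we have $CH_0(E_F)\cong\mathbf Z\oplus E(F)$, and the generic point is an $F$-point that does not lie in $E(\mathbf C)$; so the degree map is not injective and $CH_0(E)\to CH_0(E_F)$ is not surjective.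

The conditions are related by
\[
\text{(SR)}\ \Longrightarrow\ \text{(BM)}\ \Longleftarrow\ \text{(WCK)}\ \Longleftarrow\ \text{(CK)}.
\]
For the first implication, $V/G\times\mathbf A^r$ is the quotient of the faithful representation $V\oplus\mathbf C^r$; if it is rational we may take $X=\mathbf P^n$, and $CH_0(\mathbf P^n_F)=\mathbf Z$. The implication (WCK)$\Rightarrow$(BM) is due to Totaro \cite{Totaro}, and (CK)$\Rightarrow$(WCK) is Lemma~\ref{lem:CKWCK}. Each condition divides the finite groups into two classes, and the question we answer comes from \cite{Totaro}: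

\medskip
\noindent\emph{Are the conditions} (SR), (BM), (WCK), (CK) \emph{equivalent for every finite group $G$?}
\medskip

One may well guess that they are. Both pairs of conditions concern the same varieties, since each approximation $U/G$ is an open subset of the quotient of a faithful representation. Finite abelian groups satisfy all four conditions (Example~\ref{ex:abelian}), and Saltman's groups with nonzero unramified Brauer group fail all four (Corollary~\ref{cor:saltman}). The answer is nevertheless negative.

\begin{theorem}\label{thm:A}
For every prime $p$ there is a finite $p$-group $G$ with a faithful complex representation $V$ such that $V/G$ is rational, so that \textup{(SR)} and \textup{(BM)} hold, but $BG$ satisfies neither \textup{(WCK)} nor \textup{(CK)}. Hence the four conditions are not all equivalent: neither \textup{(SR)} nor \textup{(BM)} implies \textup{(WCK)} or \textup{(CK)}.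
\end{theorem}

The examples are wreath products, for which the four conditions can be compared exactly. The regular wreath product $\mathbf Z/m\wr\Gamma$ is $(\mathbf Z/m)^\Gamma\rtimes\Gamma$, where $\Gamma$ permutes the factors by left translation.

\begin{theorem}\label{thm:B}
Let $\Gamma$ be a finite group, $m$ a positive multiple of $|\Gamma|$, and $G=\mathbf Z/m\wr\Gamma$ the regular wreath product.
\begin{itemize}
\item[(a)] $G$ satisfies \textup{(SR)} if and only if $\Gamma$ does, and $G$ satisfies \textup{(BM)} if and only if $\Gamma$ does.
\item[(b)] $G$ satisfies \textup{(WCK)} if and only if every subgroup of $\Gamma$ satisfies \textup{(WCK)}.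
\item[(c)] $G$ satisfies \textup{(CK)} if and only if every subgroup of $\Gamma$ satisfies \textup{(CK)}.
\end{itemize}
\end{theorem}

We do not decide whether (BM)$\Rightarrow$(SR), (WCK)$\Rightarrow$(SR) or (WCK)$\Rightarrow$(CK).

\subsection*{The idea}
By homotopy invariance $CH_*(BG)$ is the equivariant Chow group of $V$. Stratify $V$ by stabilizers. The birational conditions see only the function field of the open stratum, where $G$ acts freely, while $CH_*(BG)$ receives classes from all strata. So we look for a group whose open stratum is good and which has a bad closed stratum.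

For a finite group $\Gamma$, a finite $\Gamma$-set $\Omega$ and $m\ge1$ put
\[
\mu_m\wr_\Omega\Gamma=A\rtimes\Gamma,\qquad A=\mu_m^\Omega .
\]
This group acts on $\mathbf C^\Omega$ by monomial matrices, $((a,\gamma)x)_\omega=a_\omega x_{\gamma^{-1}\omega}$. The quotient of $\mathbf C^\Omega$ by $A$ is again the permutation representation $\mathbf C^\Omega$ of $\Gamma$, so the birational conditions cannot tell $\mu_m\wr_\Omega\Gamma$ from $\Gamma$. On the other hand, the locus where the coordinates in a subset $S\subset\Omega$ vanish is fixed by $\mu_m^S$, and the elements of $\Gamma$ that preserve it form the stabilizer $\Gamma_S$ of $S$. Any subgroup $H$ of $\Gamma$ is such a stabilizer for suitable $\Omega$ and $S$. We embed one of Saltman's groups $H$ in a group $\Gamma$ with rational quotient and push the classes of $BH$ forward from this closed locus. The difficulty is that the localization sequence is only right exact, so a class pushed forward from a closed stratum may die. The heart of the paper is Proposition~\ref{prop:key}, which shows that these classes survive modulo $m$.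

\section{Equivariant Chow groups}\label{sec:chow}

A \emph{scheme} is a separated scheme of finite type over a field $F\supset\mathbf C$. If $X$ is a scheme over $\mathbf C$ and $T$ a scheme over $F$, then $X\times T$ means $X\times_{\mathbf C}T$, and $\mathrm{pt}=\operatorname{Spec}\mathbf C$.

Let $K$ be a linear algebraic group over $\mathbf C$ acting on a scheme $X$, and let $j\in\mathbf Z$. Choose a complex representation $E$ of $K$ and a $K$-stable open subset $U\subset E$ such that $U\to U/K$ is a $K$-torsor of schemes and $E\setminus U$ has codimension greater than $\dim X-j$. Then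
\[
CH^K_j(X)=CH_{j+\dim E-\dim K}\big((X\times U)/K\big)
\]
does not depend on the choice of the \emph{approximation} $U$. It vanishes for $j>\dim X$, because $(X\times U)/K$ has dimension $\dim X+\dim E-\dim K$. We put $CH^K_*(X)=\bigoplus_jCH^K_j(X)$. In this paper $X$ is always the product of a scheme with trivial action and either a locally closed subset of a representation or, for finite $K$, a quasi-projective scheme; so all quotients are schemes. For a finite group $G$ acting trivially on $T$ we have $CH_j(BG\times T)=CH^G_j(T)$, and $CH^i(BG_F)=CH^G_{-i}(\operatorname{Spec}F)$.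

We use the following standard facts from Fulton and Edidin--Graham. Each one is the corresponding fact of intersection theory applied to the schemes $(X\times U)/K$.

\begin{itemize}
\item[(E1)] \emph{Operations.} There are proper pushforwards, flat pullbacks, and refined Gysin maps $i^!$ for equivariant regular embeddings $i$. In a cartesian square, proper pushforward commutes with flat pullback and with $i^!$. A representation $E$ of $K$ has Chern classes $c_k(E)\colon CH^K_j(X)\to CH^K_{j-k}(X)$, which satisfy the Whitney formula and the projection formula.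
\item[(E2)] \emph{Localization.} For $Z\subset X$ closed and $K$-stable, the sequence $CH^K_j(Z)\to CH^K_j(X)\to CH^K_j(X\setminus Z)\to0$ is exact.
\item[(E3)] \emph{Homotopy invariance.} For a representation $E$ of dimension $r$, pullback gives $CH^K_j(X)\cong CH^K_{j+r}(E\times X)$. Under this isomorphism, pushforward along the zero section is multiplication by $c_r(E)$.
\item[(E4)] \emph{Homomorphisms.} A homomorphism $\rho\colon K'\to K$ gives $\rho^*\colon CH^K_j(X)\to CH^{K'}_j(X)$, the flat pullback along the smooth map $(X\times U\times U')/K'\to(X\times U)/K$. It is functorial in $\rho$, commutes with the operations in (E1), and $\rho^*(c_k(E)x)=c_k(\rho^*E)\rho^*x$. For a subgroup we write $\operatorname{res}^K_{K'}$; it is the pullback along $(X\times U)/K'\to(X\times U)/K$.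
\item[(E5)] \emph{Induction.} For a closed subgroup $K'\subset K$ and a $K'$-scheme $X$, let $K\times^{K'}X=(K\times X)/K'$. Then $CH^K_{j+\dim K-\dim K'}(K\times^{K'}X)=CH^{K'}_j(X)$, because $((K\times^{K'}X)\times U)/K=(X\times U)/K'$. A $K$-scheme that is a finite disjoint union of open and closed pieces permuted transitively by $K$ is induced from one piece and its stabilizer.
\item[(E6)] \emph{Free quotients.} If $N\subset K$ is normal and $X\to X/N$ is an $N$-torsor, then $CH^K_{j+\dim N}(X)=CH^{K/N}_j(X/N)$. Indeed, if $U'$ is an approximation for $K/N$, then $(X\times U'\times U)/K$ is an open subset, with complement of large codimension, of a vector bundle over $(X\times U')/K=(X/N\times U')/(K/N)$.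
\item[(E7)] \emph{Transfer.} For finite groups $K'\subset K$, the transfer $\operatorname{tr}^K_{K'}\colon CH^{K'}_j(X)\to CH^K_j(X)$ is the pushforward along the finite \'etale map $(X\times U)/K'\to(X\times U)/K$, and $\operatorname{tr}^K_{K'}\operatorname{res}^K_{K'}=[K:K']$.
\item[(E8)] \emph{Products and fields.} There are external products $CH^K_a(X)\otimes CH_b(Y)\to CH^K_{a+b}(X\times Y)$, written $x\times y$, and base change maps $x\mapsto x_F$. All the maps above commute with both. If $Y$ is an integral scheme over $\mathbf C$ with function field $F$, then $CH^K_j(X_F)=\varinjlim CH^K_{j+\dim Y}(X\times Y')$ over the dense open subsets $Y'\subset Y$. By (E2), the restriction $CH^K_*(X\times Y)\to CH^K_*(X_F)$ is surjective, its kernel consists of the classes supported over proper closed subsets of $Y$, and it sends $x\times[Y]$ to $x_F$.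
\end{itemize}

\begin{lemma}\label{lem:CKWCK}
\textup{(CK)} implies \textup{(WCK)}.
\end{lemma}

\begin{proof}
A cycle on $(U/G)_F$ is defined over a finitely generated subfield of $F$, so we may assume that $F=\mathbf C(Y)$ with $Y$ integral. By (E8) the map $CH^G_*(Y)\to CH^G_*(\operatorname{Spec}F)$ is surjective, and by (CK) its source is spanned by products $a\times y$. If $y$ has dimension less than $\dim Y$, the product maps to $0$. Otherwise $y$ is a multiple of $[Y]$, and $a\times[Y]$ maps to $a_F$.
\end{proof}

The failure of (WCK) for a finite group $K$ is measured by the groups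
\[
R^i(K,F)=\operatorname{coker}\big(CH^i(BK)\to CH^i(BK_F)\big).
\]
We have $R^0(K,F)=0$, since $U/K$ is geometrically integral and so both groups are $\mathbf Z$. For $i>0$, multiplication by $|K|$ on $CH^i(BK_F)$ equals $\operatorname{tr}^K_1\operatorname{res}^K_1$, which factors through $CH^i(\operatorname{Spec}F)=0$. Thus
\begin{equation}\label{eq:killed}
|K|\cdot CH^i(BK_F)=0\quad\text{and}\quad|K|\cdot R^i(K,F)=0\qquad\text{for } i>0 .
\end{equation}

Two computations will be used in the key construction. The first is the double coset formula.

\begin{lemma}\label{lem:mackey}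
Let $K,M$ be subgroups of a finite group $G$, all acting trivially on $T$. For $g\in G$ let $c_g\colon K\cap gMg^{-1}\to M$ be the homomorphism $k\mapsto g^{-1}kg$. For $x\in CH^M_*(T)$,
\[
\operatorname{res}^G_K\operatorname{tr}^G_M(x)=\sum_{g\in K\backslash G/M}\operatorname{tr}^K_{K\cap gMg^{-1}}\,c_g^*x .
\]
\end{lemma}

\begin{proof}
Identify $U/M$ with $(U\times G/M)/G$ by $(u,gM)\mapsto g^{-1}u$. Then $U/K\times_{U/G}U/M=(U\times G/M)/K$. Splitting $G/M$ into $K$-orbits, and noting that the stabilizer of $gM$ in $K$ is $K\cap gMg^{-1}$, we see that this is $\bigsqcup_gU/(K\cap gMg^{-1})$. The $g$-th component maps to $U/K$ by the natural projection and to $U/M$ by $u\mapsto g^{-1}u$, which induces $c_g^*$ because $g^{-1}(ku)=c_g(k)g^{-1}u$. Now take the product with $T$ and apply flat base change.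
\end{proof}

The second computation describes the effect of a cyclic factor.

\begin{lemma}\label{lem:cyclic}
Let $H$ be a finite group, $D=\mu_m$ with standard character $\chi$, $t=c_1(\chi)$, and $\pi\colon D\times H\to H$ the projection. Let $D\times H$ act trivially on $T$.
\begin{itemize}
\item[(a)] Every $x\in CH^{D\times H}_j(T)$ is a finite sum $\sum_{k\ge0}t^k\pi^*y_k$ with $y_k\in CH^H_{j+k}(T)$. Here $y_0$ is unique, and for $k\ge1$ the class $y_k$ is unique exactly modulo $m$. In short, $CH^{D\times H}_*(T)=CH^H_*(T)[t]/(mt)$.
\item[(b)] For $H'\subset H$, with projection $\pi'\colon D\times H'\to H'$, we have $\operatorname{tr}^{D\times H}_{D\times H'}(t^k\pi'^*y)=t^k\pi^*\operatorname{tr}^H_{H'}(y)$.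
\end{itemize}
\end{lemma}

\begin{proof}
(a) First replace $\mu_m$ by $\mathbf G_m$. The approximations $(\mathbf A^{N+1}\setminus0)\times U$ for $\mathbf G_m\times H$ have quotient $\mathbf P^N\times U/H$, and $t$ is, up to sign, the hyperplane class. The projective bundle formula for large $N$ gives $CH^{\mathbf G_m\times H}_j(T)=\bigoplus_kt^kCH^H_{j+k}(T)$, a finite sum because $CH^H_{j+k}(T)=0$ for $j+k>\dim T$. Let $\Lambda$ be the line on which $\mathbf G_m$ acts with weight $m$ and $H$ acts trivially. Then $c_1(\Lambda)=mt$ and $\Lambda\setminus0=\mathbf G_m/\mu_m$. By (E3) and (E5), the localization sequence for $0\times T\subset\Lambda\times T$ in degree $j+1$ reads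
\[
CH^{\mathbf G_m\times H}_{j+1}(T)\xrightarrow{\ mt\ }CH^{\mathbf G_m\times H}_j(T)\xrightarrow{\ \operatorname{res}\ }CH^{\mu_m\times H}_j(T)\to0 .
\]
The image of the first map is $\bigoplus_{k\ge1}t^k\,mCH^H_{j+k}(T)$.

(b) The projection formula moves $t^k$ out of the transfer. With approximations $U_D$ and $U$ for $D$ and $H$, the map $U_D/D\times U/H'\to U_D/D\times U/H$ is the base change of $U/H'\to U/H$, so the transfer commutes with the pullbacks $\pi'^*$ and $\pi^*$.
\end{proof}

For $k\ge1$ we call the class of $y_k$ in $CH^H_{j+k}(T)/m$ the \emph{coefficient of $t^k$} in $x$. Taking it commutes with external products and field extensions, since $(t^k\pi^*y)\times z=t^k\pi^*(y\times z)$ and $(t^k\pi^*y)_F=t^k\pi^*y_F$.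

\begin{example}\label{ex:abelian}
Finite abelian groups satisfy all four conditions. The trivial group satisfies (CK). By Lemma~\ref{lem:cyclic}, $CH^{\mu_m\times H}_*(Y)=CH^H_*(Y)\otimes\mathbf Z[t]/(mt)$ for all $Y$, including $Y=\mathrm{pt}$, so the product map for $\mu_m\times H$ is the product map for $H$ tensored with $\mathbf Z[t]/(mt)$. Hence (CK) passes from $H$ to $\mu_m\times H$ and holds for all products of cyclic groups. Rationality of $V/G$ is Lemma~\ref{lem:diagonal} below.
\end{example}

\section{The Brauer group as an obstruction}\label{sec:brauer}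

We need one group that fails (WCK), and we detect the failure with the Brauer group. The \emph{unramified Brauer group} of a function field $E$ over $\mathbf C$ consists of the classes in $\operatorname{Br}(E)$ that come from $\operatorname{Br}(\mathcal O)$ for every discrete valuation ring $\mathcal O\supset\mathbf C$ with fraction field $E$. We use three facts.

\begin{itemize}
\item[(B1)] For a smooth variety $X$ over $\mathbf C$ the map $\operatorname{Br}(X)\to\operatorname{Br}(\mathbf C(X))$ is injective. If $X$ is also projective, then by purity its image is the unramified Brauer group of $\mathbf C(X)$.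
\item[(B2)] For $X$ smooth projective over $\mathbf C$, $\alpha\in\operatorname{Br}(X)$ and a field $F\supset\mathbf C$, the rule $\sum n_xx\mapsto\sum n_x\operatorname{cores}_{F(x)/F}\alpha(x)$ defines a homomorphism $\langle\alpha,-\rangle\colon CH_0(X_F)\to\operatorname{Br}(F)$. This is reciprocity on proper curves; see \cite{Rost,Merkurjev}.
\item[(B3)] (Saltman \cite{Saltman}.) For every prime $p$ there is a finite $p$-group $H$ such that the unramified Brauer group of $\mathbf C(V)^H$ is nonzero, where $V$ is a faithful representation of $H$.
\end{itemize}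

\begin{proposition}\label{prop:brauer}
Let $H$ be a finite group, $V$ a faithful representation and $X$ a smooth projective variety birational to $V/H$. If $H$ satisfies \textup{(BM)} or \textup{(WCK)}, then $\operatorname{Br}(X)=0$.
\end{proposition}

\begin{proof}
Let $F=\mathbf C(X)$ and let $\eta$ be the $F$-point of $X_F$ given by the generic point $\operatorname{Spec}F\to X$.

\emph{Step 1: it suffices to show that $[\eta]=z_F$ in $CH_0(X_F)$ for some $z\in CH_0(X)$.} Let $\alpha\in\operatorname{Br}(X)$. Then $\langle\alpha,[\eta]\rangle$ is the image of $\alpha$ in $\operatorname{Br}(\mathbf C(X))$. For $x\in X(\mathbf C)$ the point $x_F$ factors through $\operatorname{Spec}\mathbf C$ and $\operatorname{Br}(\mathbf C)=0$, so $\langle\alpha,z_F\rangle=0$. By (B2) the image of $\alpha$ in $\operatorname{Br}(\mathbf C(X))$ is zero, and $\alpha=0$ by (B1).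

\emph{Step 2: the case} (BM). For any $x\in X(\mathbf C)$ the classes $[\eta]$ and $[x_F]$ both have degree $1$, so they are equal.

\emph{Step 3: the case} (WCK). Let $V^\circ\subset V$ be the open set on which $H$ acts freely. Choose a dense open $B\subset V^\circ/H$ that is isomorphic to an open subset of $X$, let $\tilde B\subset V^\circ$ be its preimage, and let $n=\dim B=\dim V$. For every field $F'\supset\mathbf C$, facts (E3), (E2) and (E6) give a surjection
\[
CH^H_{j-n}(\operatorname{Spec}F')\cong CH^H_j(V_{F'})\to CH^H_j(\tilde B_{F'})=CH_j(B_{F'})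
\]
that is compatible with field extension. So (WCK) implies that $CH_*(B)\to CH_*(B_{F'})$ is surjective for all $F'$.

Applying this to $[\eta]\in CH_0(B_F)$ is not enough: it gives $[\eta]=z_F$ on $X_F$ only modulo zero-cycles on the boundary $(X\setminus B)_F$, about which we know nothing. We therefore work on $B\times X$ and let $F'$ run over the function fields of subvarieties of the second factor.

\emph{Claim: $CH_*(B)\otimes CH_*(Y)\to CH_*(B\times Y)$ is surjective for every scheme $Y$ over $\mathbf C$.} We use induction on $\dim Y$. Every subvariety of $B\times Y$ lies over an irreducible component of $Y$, so we may assume that $Y$ is integral. Let $x\in CH_k(B\times Y)$. Its restriction to $B_{\mathbf C(Y)}$ is $a_{\mathbf C(Y)}$ for some $a\in CH_{k-\dim Y}(B)$. By (E8), $x-a\times[Y]$ comes from $CH_k(B\times Y_1)$ for a proper closed subset $Y_1\subset Y$. By induction (or because $Y_1=\emptyset$ when $\dim Y=0$) it is a sum of products.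

Take $Y=X$. The graph $\Delta\subset B\times X$ of the open embedding $B\to X$ is closed, and $[\Delta]=\sum a_i\times b_i$ with $a_i\in CH_{n-d_i}(B)$ and $b_i\in CH_{d_i}(X)$. Now restrict to the generic point of the first factor, $CH_n(B\times X)\to CH_0(X_F)$ with $F=\mathbf C(B)=\mathbf C(X)$. The class $[\Delta]$ goes to $[\eta]$. A term with $d_i>0$ is supported over a proper closed subset of $B$ and goes to $0$. A term with $d_i=0$ has $a_i=n_i[B]$ and goes to $n_i(b_i)_F$. So $[\eta]=z_F$ with $z=\sum_{d_i=0}n_ib_i$.
\end{proof}

\begin{corollary}\label{cor:saltman}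
A group $H$ as in \textup{(B3)} fails all four conditions. In particular $R^i(H,F)\ne0$ for some field $F\supset\mathbf C$ and some $i>0$.
\end{corollary}

\begin{proof}
By (B1), $\operatorname{Br}(X)\neq0$. So (BM) and (WCK) fail, and with them (SR) and (CK). Finally $R^0=0$.
\end{proof}

\section{Rational quotients}\label{sec:rational}

This section contains everything we need on the birational side.

\begin{lemma}[no-name lemma, Speiser]\label{lem:noname}
Let $W$ be a faithful representation and $E$ any representation of a finite group $\Gamma$. Then $(E\oplus W)/\Gamma$ is birational to $\mathbf A^{\dim E}\times W/\Gamma$. In particular the quotients of any two faithful representations are stably birational.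
\end{lemma}

\begin{proof}
Since $W$ is faithful, $\Gamma$ acts freely on the dense open set $W^\circ=W\setminus\bigcup_{\gamma\ne1}W^\gamma$. By descent, $(E\times W^\circ)/\Gamma\to W^\circ/\Gamma$ is a vector bundle, and it is trivial over a dense open set. If $E$ is also faithful, apply this with the roles exchanged.
\end{proof}

\begin{lemma}\label{lem:diagonal}
For any representation $E$ of a finite abelian group $C$, the quotient $E/C$ is rational.
\end{lemma}

\begin{proof}
Choose coordinates $x_1,\dots,x_n$ in which $C$ acts diagonally. The Laurent monomials form a basis of eigenvectors of $\mathbf C[x_1^{\pm1},\dots,x_n^{\pm1}]$, so the invariant ring is $\mathbf C[\Lambda]$, where $\Lambda\subset\mathbf Z^n$ is the lattice of exponents of invariant monomials. It contains $|C|\mathbf Z^n$, so $\Lambda\cong\mathbf Z^n$ and $\mathbf C[\Lambda]$ is a Laurent polynomial ring. Its fraction field is $\mathbf C(E)^C$, because $C$ is finite.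
\end{proof}

\begin{lemma}\label{lem:wreathquot}
Let $G=\mu_m\wr_\Omega\Gamma=A\rtimes\Gamma$, and let $W$ be a faithful representation of $\Gamma$, viewed as a representation of $G$ with $A$ acting trivially. Then $V=\mathbf C^\Omega\oplus W$ is a faithful representation of $G$, and $V/G\cong(\mathbf C^\Omega\oplus W)/\Gamma$ with $\Gamma$ acting on $\mathbf C^\Omega$ by permutations. If $W/\Gamma$ is rational, then so is $V/G$.
\end{lemma}

\begin{proof}
If $(a,\gamma)$ acts trivially on $V$, then $\gamma=1$ because $W$ is faithful, and then $a=1$ because $A$ acts faithfully on $\mathbf C^\Omega$. The invariants of $A$ in $\mathbf C[x_\omega:\omega\in\Omega]$ form the polynomial ring $\mathbf C[x_\omega^m]$, so $(x_\omega)\mapsto(x_\omega^m)$ identifies $\mathbf C^\Omega/A$ with $\mathbf C^\Omega$, compatibly with the permutation actions of $\Gamma$. Hence $V/G=(\mathbf C^\Omega/A\times W)/\Gamma\cong(\mathbf C^\Omega\oplus W)/\Gamma$, which by Lemma~\ref{lem:noname} is birational to $\mathbf A^{|\Omega|}\times W/\Gamma$.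
\end{proof}

Every finite group embeds in a group with a rational quotient, namely a symmetric group: $\mathbf C^n/S_n=\mathbf A^n$ by the theorem on symmetric polynomials. To stay among $p$-groups we use a Sylow subgroup instead.

\begin{lemma}\label{lem:sylow}
Every finite $p$-group $H$ embeds in a finite $p$-group $\Gamma$ that has a faithful representation $W$ with $W/\Gamma$ rational.
\end{lemma}

\begin{proof}
Define $\Gamma_k\subset S_{p^k}$ by $\Gamma_0=1$ and $\Gamma_k=\Gamma_{k-1}^p\rtimes\mathbf Z/p$, acting on $p$ blocks of size $p^{k-1}$ that $\mathbf Z/p$ permutes cyclically. If $|\Gamma_k|=p^{e_k}$, then $e_0=0$ and $e_k=pe_{k-1}+1$, so $e_k=1+p+\dots+p^{k-1}$, the exponent of $p$ in $(p^k)!$. Thus $\Gamma_k$ is a Sylow $p$-subgroup of $S_{p^k}$. If $|H|=p^k$, then $H$ embeds in $S_{p^k}$ by Cayley's theorem, and a conjugate of its image lies in $\Gamma_k$ by Sylow's theorem.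

Let $W_k=\mathbf C^{p^k}=W_{k-1}^p$ be the permutation representation, which is faithful. We show by induction that $Y_k=W_k/\Gamma_k$ is rational. First, $Y_0=\mathbf A^1$. Dividing by the normal subgroup $\Gamma_{k-1}^p$ gives $Y_k=Y_{k-1}^p/(\mathbf Z/p)$, with cyclic permutation of the factors. An isomorphism from a dense open subset of $Y_{k-1}$ to a dense open subset of $\mathbf A^n$ induces a $\mathbf Z/p$-equivariant isomorphism of their $p$-th powers. So $Y_k$ is birational to $(\mathbf A^n)^p/(\mathbf Z/p)$, the quotient of a linear representation of $\mathbf Z/p$, which is rational by Lemma~\ref{lem:diagonal}.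
\end{proof}

\section{Recovering $BH$ from a wreath product}\label{sec:key}

Let $H\subset\Gamma$. The obvious way to carry a class $\beta$ from $BH$ to $B\Gamma$ and back is $\operatorname{res}^\Gamma_H\operatorname{tr}^\Gamma_H$. By Lemma~\ref{lem:mackey} the result is $\beta$, from the trivial double coset, plus one term for every other double coset, and these terms can cancel $\beta$. The wreath product supplies a Chern class that marks the trivial coset.

\begin{example}\label{ex:Z4}
Let $H=\mu_2\subset\Gamma=\mu_4$. By Lemma~\ref{lem:cyclic}, $CH^*(B\Gamma)=\mathbf Z[v]/(4v)$ and $CH^*(BH)=\mathbf Z[u]/(2u)$, where $u=\operatorname{res}v$. For $i>0$ we get $\operatorname{tr}(u^i)=\operatorname{tr}\operatorname{res}(v^i)=2v^i$ and $\operatorname{res}\operatorname{tr}(u^i)=2u^i=0$. The two cosets contribute equally and the class is lost.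

Now let $\Omega=\Gamma/H=\{\omega_0,\omega_1\}$ with $\omega_0=H$, and let $G=\mu_2\wr_\Omega\Gamma=\mu_2^2\rtimes\mu_4$, a group of order $16$. Since $H$ acts trivially on $\Omega$, the group $M=\mu_2^2\times H$ is a normal subgroup of index $2$. It acts on the two coordinate lines of $\mathbf C^\Omega$ by the characters given by the two projections $\mu_2^2\to\mu_2$; let $t_0,t_1$ be their first Chern classes. Write $u$ also for its pullback under $M\to H$. Instead of $u^i$ we transfer the marked class $t_0u^i$. Conjugation by a generator of $\mu_4$ exchanges $t_0$ and $t_1$ and fixes $u$, so Lemma~\ref{lem:mackey} gives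
\[
\operatorname{res}^G_M\operatorname{tr}^G_M(t_0u^i)=t_0u^i+t_1u^i .
\]
The two cosets now carry different marks. Restrict further to $K=(\mu_2\times1)\times H$. There $t_0$ becomes $t$ and $t_1$ becomes $0$, and we obtain $tu^i$ in $CH^*(BK)=\mathbf Z[t,u]/(2t,2u)$. The coefficient of $t$ is $u^i\neq0$ in $CH^*(BH)/2=\mathbf F_2[u]$.
\end{example}

In the example $H$ is the stabilizer of a point of $\Omega$, and this case suffices for Theorem~\ref{thm:A}. In the regular wreath product of Theorem~\ref{thm:B} points have trivial stabilizers, and subgroups appear only as stabilizers of subsets $S\subset\Omega$. The mark $t_0$ is then replaced by the top Chern class of the coordinate subspace $\mathbf C^S$. The other cosets no longer contribute zero, but they contribute only lower powers of $t$.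

\begin{proposition}\label{prop:key}
Let $\Omega$ be a finite $\Gamma$-set, $S\subset\Omega$ a nonempty subset, $s=|S|$, and $H=\Gamma_S=\{\gamma:\gamma S=S\}$. Let $m\ge1$ and $G=\mu_m\wr_\Omega\Gamma$. For every scheme $T$ over a field $F\supset\mathbf C$, with trivial actions, there are homomorphisms
\[
CH^H_j(T)\xrightarrow{\ \varphi\ }CH^G_{j-s}(T)\xrightarrow{\ \psi\ }CH^H_j(T)/m ,
\]
compatible with external products and field extensions, such that $\psi\varphi$ is reduction modulo $m$. In particular they induce maps $R^i(H,F)\to R^{i+s}(G,F)\to R^i(H,F)/m$ whose composite is the canonical surjection.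
\end{proposition}

\begin{proof}
\emph{The subgroups.} Let $M=A\rtimes H\subset G$, with projection $q\colon M\to H$. It preserves the subspace $\mathbf C^S\subset\mathbf C^\Omega$; put $e=c_s(\mathbf C^S)$. Let $D\cong\mu_m$ be the group of those $a\in A$ that are constant on $S$ and equal to $1$ off $S$. It acts on $\mathbf C^S$ by scalars, through its standard character $\chi$, and trivially on $\mathbf C^{\Omega\setminus S}$. Since $H$ preserves $S$, it centralizes $D$, and we obtain
\[
K=D\times H\ \subset\ M=A\rtimes H\ \subset\ G=A\rtimes\Gamma .
\]

\emph{The maps.} Put $\varphi(\beta)=\operatorname{tr}^G_M(e\cdot q^*\beta)$, and let $\psi(x)$ be the coefficient of $t^s$ in $\operatorname{res}^G_K(x)$, in the sense of Lemma~\ref{lem:cyclic} with $t=c_1(\chi)$. Both commute with external products and field extensions, by (E8) and the remark after Lemma~\ref{lem:cyclic}.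

\emph{The double cosets.} We have $G/M=\Gamma/H$, on which the normal subgroup $A$ acts trivially, so $K$ acts through $H$. Hence $K\backslash G/M=H\backslash\Gamma/H$, with representatives $g\in\Gamma$, one of them $g=1$. Since $gMg^{-1}=A\rtimes gHg^{-1}$, we have $K\cap gMg^{-1}=D\times H_g$ with $H_g=H\cap gHg^{-1}$. By Lemma~\ref{lem:mackey},
\begin{equation}\label{eq:mackey}
\operatorname{res}^G_K\varphi(\beta)=\sum_{g\in H\backslash\Gamma/H}\operatorname{tr}^{D\times H}_{D\times H_g}\big(c_s(c_g^*\mathbf C^S)\cdot c_g^*q^*\beta\big).
\end{equation}

\emph{One term.} Let $\pi_g\colon D\times H_g\to H_g$ be the projection. The homomorphism $qc_g$ sends $(d,h)$ to $g^{-1}hg$, so it factors through $\pi_g$, and $c_g^*q^*\beta=\pi_g^*\beta_g$ for some $\beta_g\in CH^{H_g}_j(T)$, with $\beta_1=\beta$. The linear map $x\mapsto gx$ is an isomorphism from $c_g^*\mathbf C^S$ to the subrepresentation $\mathbf C^{gS}\subset\mathbf C^\Omega$ of $D\times H_g$, because $g(c_g(k)x)=k(gx)$. The group $H_g$ preserves both $S$ and $gS$, so $P_1=\mathbf C^{gS\cap S}$ and $P_2=\mathbf C^{gS\setminus S}$ are permutation representations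 of $H_g$. As $D$ acts by $\chi$ on the first space and trivially on the second, $\mathbf C^{gS}=(P_1\otimes\chi)\oplus P_2$. Let $r=|gS\cap S|$. The Whitney formula and the formula for the top Chern class of a twist by a line bundle give
\[
c_s(\mathbf C^{gS})=c_{s-r}(P_2)\sum_{k=0}^rc_{r-k}(P_1)\,t^k .
\]
By Lemma~\ref{lem:cyclic}(b), the $g$-th term of \eqref{eq:mackey} is therefore
\[
\sum_{k=0}^rt^k\,\pi^*\operatorname{tr}^H_{H_g}\big(c_{s-r}(P_2)\,c_{r-k}(P_1)\,\beta_g\big).
\]

\emph{The coefficient of $t^s$.} If $g\notin H$, then $gS\ne S$; as the two sets have the same size, $r<s$, and the term contributes nothing. If $g=1$, then $r=s$, $P_2=0$ and $H_g=H$, and the coefficient of $t^s$ is $\beta$. So $\psi\varphi(\beta)=\beta$ modulo $m$.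

For the last statement take $T=\mathrm{pt}$ and $T=\operatorname{Spec}F$, pass to cokernels, and note that $R^i(H,F)/m$ is the cokernel of $CH^i(BH)/m\to CH^i(BH_F)/m$.
\end{proof}

\begin{remark}
By (E3), under $CH^M_*(T)\cong CH^M_*(\mathbf C^\Omega\times T)$ the class $e\cdot q^*\beta$ is the pushforward of $q^*\beta$ from the subspace $\mathbf C^{\Omega\setminus S}\times T$ where the coordinates in $S$ vanish; so $\varphi$ is the pushforward from a closed stratum described in Section~\ref{sec:intro}. The set $S$ must be nonempty for $D$ to be a copy of $\mu_m$. The group $H$ must be the full stabilizer of $S$, for otherwise an element $g\in\Gamma_S\setminus H$ has $r=s$ and contributes to the coefficient of $t^s$. The map $\psi$ takes values modulo $m$ because $mt=0$, and for $m=1$ the proposition is empty.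
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $H$ be a $p$-group as in (B3), of order $p^k$. By Corollary~\ref{cor:saltman}, $R=R^i(H,F)\ne0$ for some $F$ and some $i>0$. Choose $\Gamma\supset H$ and $W$ as in Lemma~\ref{lem:sylow}. Let $\Omega=\Gamma/H$, let $S$ consist of the single coset $H$, so that $\Gamma_S=H$ and $s=1$, and let $G=\mu_p\wr_\Omega\Gamma$, a finite $p$-group.

By Lemma~\ref{lem:wreathquot}, $V=\mathbf C^\Omega\oplus W$ is faithful and $V/G$ is rational. So (SR) holds, and (BM) holds because we may take $X=\mathbf P^n$.

By \eqref{eq:killed}, $p^kR=0$. If $R/p$ were zero, then $R=pR=\dots=p^kR=0$; hence $R/p\ne0$. By Proposition~\ref{prop:key} with $m=p$, the group $R^{i+1}(G,F)$ surjects onto $R/p$. So $CH^{i+1}(BG)\to CH^{i+1}(BG_F)$ is not surjective, and (WCK) fails. By Lemma~\ref{lem:CKWCK}, (CK) fails.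
\end{proof}

\section{From the wreath product to the subgroups}\label{sec:down}

We prove part (a) of Theorem~\ref{thm:B} and the ``only if'' directions of (b) and (c). Identify $\mathbf Z/m$ with $\mu_m$, so that $G=\mu_m\wr_\Omega\Gamma$ with $\Omega=\Gamma$ and $|\Gamma|$ dividing $m$.

\subsection*{Part (a)}
Let $W$ be a faithful representation of $\Gamma$. By Lemma~\ref{lem:wreathquot}, the variety $(\mathbf C^\Omega\oplus W)/\Gamma$ is both the quotient of a faithful representation of $G$ and the quotient of a faithful representation of $\Gamma$. So (SR) for $G$ and (SR) for $\Gamma$ are the same statement, and likewise for (BM).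

\subsection*{Subgroups as stabilizers}
Let $H\subset\Gamma$ be a subgroup and take $S=H\subset\Omega$. Then $\Gamma_S=\{g:gH=H\}=H$, and Proposition~\ref{prop:key} applies with $s=|H|$. This is where the regular action is used. The divisibility $|H|\mid m$ is used to remove the reduction modulo $m$.

\subsection*{Part (b), only if}
Suppose that $G$ satisfies (WCK). For $i>0$ the group $R^i(H,F)$ is killed by $|H|$, hence by $m$. So $R^i(H,F)=R^i(H,F)/m$ is a quotient of $R^{i+s}(G,F)=0$.

\subsection*{Part (c), only if}
Suppose that $G$ satisfies (CK). Fix a scheme $Y$ over $\mathbf C$ and consider the product maps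
\[
\theta\colon P=CH^H_*(\mathrm{pt})\otimes CH_*(Y)\to Q=CH^H_*(Y),\qquad
\Theta\colon CH^G_*(\mathrm{pt})\otimes CH_*(Y)\to CH^G_*(Y),
\]
where $\Theta$ is an isomorphism. The groups $P$ and $Q$ are not killed by $m$, so we first split off a copy of $CH_*(Y)$ on which $\theta$ is the identity. Let $\epsilon\colon H\to1$. Since $\operatorname{res}^H_1\epsilon^*=\mathrm{id}$ on $CH_*(Y)$, we have $Q=\epsilon^*CH_*(Y)\oplus\tilde Q$ with $\tilde Q=\ker\operatorname{res}^H_1$. Also $P=(1\otimes CH_*(Y))\oplus\tilde P$ with $\tilde P=CH^{>0}(BH)\otimes CH_*(Y)$. We have $\theta(1\otimes y)=\epsilon^*y$, and $\theta(\tilde P)\subset\tilde Q$ because $\operatorname{res}^H_1(a\times y)=\operatorname{res}^H_1(a)\times y=0$ for $a\in CH^{>0}(BH)$. So $\theta=\mathrm{id}\oplus\tilde\theta$. The group $\tilde P$ is killed by $|H|$ by \eqref{eq:killed}, and $\tilde Q$ is killed by $|H|=\operatorname{tr}^H_1\operatorname{res}^H_1$. Hence $m\tilde P=0$ and $m\tilde Q=0$.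

Write $\varphi_Y,\psi_Y$ for the maps of Proposition~\ref{prop:key} with $T=Y$, and $\varphi,\psi$ for $T=\mathrm{pt}$. Since $(CH^H_*(\mathrm{pt})/m)\otimes CH_*(Y)=P/m$, compatibility with products gives a commutative diagram
\[
\begin{array}{ccccc}
P&\xrightarrow{\ \varphi\otimes1\ }&CH^G_*(\mathrm{pt})\otimes CH_*(Y)&\xrightarrow{\ \psi\otimes1\ }&P/m\\[2pt]
\downarrow{\scriptstyle\theta}&&\downarrow{\scriptstyle\Theta}&&\downarrow{\scriptstyle\theta/m}\\[2pt]
Q&\xrightarrow{\ \varphi_Y\ }&CH^G_*(Y)&\xrightarrow{\ \psi_Y\ }&Q/m
\end{array}
\]
in which both horizontal composites are reduction modulo $m$.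

\emph{Injectivity.} Let $x\in\tilde P$ with $\theta(x)=0$. Then $\Theta((\varphi\otimes1)x)=\varphi_Y\theta(x)=0$, so $(\varphi\otimes1)x=0$. Applying $\psi\otimes1$ gives $x\in mP$, and $mP\cap\tilde P=m\tilde P=0$.

\emph{Surjectivity.} Let $y\in\tilde Q$ and write $\varphi_Y(y)=\Theta(w)$. Applying $\psi_Y$ shows that the class of $y$ in $Q/m$ is $(\theta/m)((\psi\otimes1)w)$. So $y\in\theta(P)+mQ$. Projecting to $\tilde Q$ gives $y\in\tilde\theta(\tilde P)+m\tilde Q=\tilde\theta(\tilde P)$.

Thus $\theta$ is an isomorphism for all $Y$, and $H$ satisfies (CK).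

\section{From the subgroups to the wreath product}\label{sec:up}

The ``if'' directions of Theorem~\ref{thm:B}(b) and (c) use no hypothesis on $m$ or on the $\Gamma$-set. In this section $\Gamma$ is a finite group, $\Omega$ is any finite $\Gamma$-set, and $n=|\Omega|$.

\begin{proposition}\label{prop:up}
Let $m\ge1$ and $G=\mu_m\wr_\Omega\Gamma$. If every subgroup of $\Gamma$ satisfies \textup{(WCK)}, then so does $G$. If every subgroup of $\Gamma$ satisfies \textup{(CK)}, then so does $G$.
\end{proposition}

As in Lemma~\ref{lem:cyclic}, we first replace $\mu_m$ by $\mathbf G_m$. The classifying space of $L=\mathbf G_m^\Omega\rtimes\Gamma$ is approximated by $(\mathbf P^N)^\Omega$ with its $\Gamma$-action. This variety has a decomposition into cells that $\Gamma$ permutes, and the stabilizers of the cells are the subgroups that enter. We then return to $\mu_m$ by a localization sequence.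

\subsection*{Powers of projective space}
Fix $N\geq 0$ and let $\Gamma$ act on $X=(\mathbf P^N)^\Omega$ by $(\gamma x)_\omega=x_{\gamma^{-1}\omega}$. Let $\Gamma$ act on functions $f\colon\Omega\to\{0,\dots,N\}$ by $(\gamma f)(\omega)=f(\gamma^{-1}\omega)$. Put $|f|=\sum_\omega f(\omega)$, let $\Gamma_f$ be the stabilizer of $f$, and fix a set $\mathcal F$ of orbit representatives.

\begin{proposition}\label{prop:cells}
For every scheme $T$ over a field $F\supset\mathbf C$ there is an isomorphism
\[
\bigoplus_{f\in\mathcal F}CH^{\Gamma_f}_{j-|f|}(T)\ \cong\ CH^\Gamma_j(X\times T),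
\]
compatible with external products and field extensions.
\end{proposition}

For instance, let $\Gamma=\mathbf Z/2$ swap the factors of $X=\mathbf P^1\times\mathbf P^1$. The cells are a fixed point, two lines that are exchanged, and a plane, and the proposition gives $CH^\Gamma_j(X\times T)\cong CH^\Gamma_j(T)\oplus CH_{j-1}(T)\oplus CH^\Gamma_{j-2}(T)$. The middle term belongs to the trivial subgroup.

Localization shows only that the closed cells generate. For (CK) we need a direct sum, and we obtain it by intersecting with the opposite cells.

\begin{proof}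
In $\mathbf P^N$ let $P^a=\{x_{a+1}=\dots=x_N=0\}$, of dimension $a$, let $Q^a=\{x_0=\dots=x_{a-1}=0\}$, of codimension $a$, and let $C^a=\{x\in P^a:x_a\neq0\}\cong\mathbf A^a$. Then $P^a=\bigsqcup_{b\le a}C^b$. The intersection $P^a\cap Q^b$ is nonempty if and only if $a\ge b$, and $P^a\cap Q^a$ is the reduced point $\epsilon_a$ whose only nonzero coordinate is $x_a$. Put $P_f=\prod_\omega P^{f(\omega)}$, and define $Q_f$ and $C_f$ in the same way. Then $\gamma P_f=P_{\gamma f}$, $\gamma Q_f=Q_{\gamma f}$ and $\gamma C_f=C_{\gamma f}$. In the coordinates $x_i/x_a$ ($i<a$) on $C^a$, the cell $C_f$ is the permutation representation of $\Gamma_f$ on the pairs $(\omega,i)$ with $i<f(\omega)$.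

Let $\tilde P_f=\bigsqcup_{h\in\Gamma f}P_h=\Gamma\times^{\Gamma_f}P_f$, with its proper map $p\colon\tilde P_f\to X$. Define
\[
\Phi_f\colon CH^{\Gamma_f}_{j-|f|}(T)\xrightarrow{\ \mathrm{pr}^*\ }CH^{\Gamma_f}_j(P_f\times T)=CH^\Gamma_j(\tilde P_f\times T)\xrightarrow{\ p_*\ }CH^\Gamma_j(X\times T).
\]
These maps commute with external products and field extensions by (E8).

\emph{The $\Phi_f$ jointly surject.} Let $X_d=\bigcup_{|f|\le d}P_f=\bigsqcup_{|f|\le d}C_f$, a closed $\Gamma$-stable subset, with $X_{-1}=\emptyset$ and $X_{nN}=X$. If $|f|=d$, then $P_f=\bigsqcup_{h\le f}C_h$, and $h\le f$, $h\ne f$ forces $|h|<d$; so $C_f=P_f\setminus X_{d-1}$. Hence $X_d\setminus X_{d-1}$ is the disjoint union of the finitely many closed, and therefore open, subsets $C_f$ with $|f|=d$. By (E5) and (E3),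
\[
CH^\Gamma_j\big((X_d\setminus X_{d-1})\times T\big)=\bigoplus_{f\in\mathcal F,\,|f|=d}CH^{\Gamma_f}_j(C_f\times T)\cong\bigoplus_{f\in\mathcal F,\,|f|=d}CH^{\Gamma_f}_{j-d}(T).
\]
For $|f|\le d$ the map $p$ factors through $X_d$, so $\Phi_f$ lifts to a map $\Phi_f^d$ with values in $CH^\Gamma_j(X_d\times T)$. For $|f|=d$, the preimage of $X_d\setminus X_{d-1}$ in $\tilde P_f$ is $\bigsqcup_{h\in\Gamma f}C_h$, and $p$ maps it isomorphically onto the orbit of $C_f$. By base change, $\Phi^d_f$ followed by restriction to $(X_d\setminus X_{d-1})\times T$ is the inclusion of the $f$-th summand above. By localization and induction on $d$, the images of the $\Phi^d_f$ with $|f|\le d$ span $CH^\Gamma_j(X_d\times T)$.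

\emph{The sum of the $\Phi_f$ is injective.} The inclusion $i_f\colon Q_f\times T\to X\times T$ is a $\Gamma_f$-equivariant regular embedding of codimension $|f|$. Define
\[
\Psi_f\colon CH^\Gamma_j(X\times T)\xrightarrow{\ \operatorname{res}\ }CH^{\Gamma_f}_j(X\times T)\xrightarrow{\ i_f^!\ }CH^{\Gamma_f}_{j-|f|}(Q_f\times T)\xrightarrow{\ \mathrm{pr}_*\ }CH^{\Gamma_f}_{j-|f|}(T).
\]
Let $f,f'\in\mathcal F$ with $|f|\le|f'|$. We claim that $\Psi_{f'}\Phi_f$ is $0$ if $f\ne f'$ and the identity if $f=f'$. Write $\Phi_f(\beta)=p_*\tilde\beta$. Pushforward commutes with restriction to $\Gamma_{f'}$ and with the refined Gysin map, so $\Psi_{f'}\Phi_f(\beta)$ is the pushforward to $T$ of the class $i_{f'}^!\operatorname{res}\tilde\beta$ on the fiber product $\bigsqcup_{h\in\Gamma f}(P_h\cap Q_{f'})\times T$. Now $P_h\cap Q_{f'}$ is empty unless $h\ge f'$ pointwise, and since $|h|=|f|\le|f'|$ this forces $h=f'$. If $f\neq f'$, then $f'\notin\Gamma f$, the fiber product is empty, and the composite is $0$. If $f=f'$, only the $\Gamma_f$-stable component $P_f$ of $\tilde P_f$ contributes, and on $P_f\times T$ the class $\operatorname{res}\tilde\beta$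 is $\mathrm{pr}^*\beta$. The intersection $P_f\cap Q_f$ is the reduced $\Gamma_f$-fixed point $(\epsilon_{f(\omega)})_\omega$. It has codimension $|f|$ in the smooth variety $P_f$, equal to the codimension of $Q_f$ in $X$, so there is no excess bundle, and $i_f^!$ on $P_f\times T$ is the Gysin map of the section $\sigma\colon T\to P_f\times T$ given by this point. Finally $\sigma^!\mathrm{pr}^*=\mathrm{id}$, because $\mathrm{pr}$ is smooth and $\mathrm{pr}\circ\sigma=\mathrm{id}$. This proves the claim.

Suppose that $\sum_f\Phi_f(\beta_f)=0$ with some $\beta_f\ne0$, and choose $f'$ with $\beta_{f'}\neq0$ and $|f'|$ maximal. Applying $\Psi_{f'}$ gives $\beta_{f'}=0$, a contradiction.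
\end{proof}

\subsection*{The wreath product with a torus}

\begin{corollary}\label{cor:torus}
Let $L=\mathbf G_m^\Omega\rtimes\Gamma$. If every subgroup of $\Gamma$ satisfies \textup{(WCK)}, then $CH^L_*(\mathrm{pt})\to CH^L_*(\operatorname{Spec}F)$ is surjective for all $F\supset\mathbf C$. If every subgroup of $\Gamma$ satisfies \textup{(CK)}, then $CH^L_*(\mathrm{pt})\otimes CH_*(Y)\to CH^L_*(Y)$ is an isomorphism for all $Y$ over $\mathbf C$.
\end{corollary}

\begin{proof}
Let $L$ act on $E=(\mathbf A^{N+1})^\Omega$, the torus scaling the factors and $\Gamma$ permuting them. The open subset $E^\circ=(\mathbf A^{N+1}\setminus0)^\Omega$ is a $\mathbf G_m^\Omega$-torsor over $X=(\mathbf P^N)^\Omega$, and $E\setminus E^\circ$ has codimension $N+1$. Let $e=\dim E=n(N+1)$. If $j>\dim T-N-1$, then $j+e>\dim((E\setminus E^\circ)\times T)$, so $CH^L_{j+e}((E\setminus E^\circ)\times T)=0$. By (E3), (E2), (E6) and Proposition~\ref{prop:cells},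
\begin{equation}\label{eq:torus}
CH^L_j(T)\cong CH^L_{j+e}(E^\circ\times T)=CH^\Gamma_{j+nN}(X\times T)\cong\bigoplus_{f\in\mathcal F}CH^{\Gamma_f}_{j+nN-|f|}(T),
\end{equation}
compatibly with products and field extensions.

For the first statement, fix $j$ and choose $N>-j-1$. Then \eqref{eq:torus} holds for $T=\mathrm{pt}$ and $T=\operatorname{Spec}F$, and the base change map is surjective on each summand. For the second, fix $Y$ and $j$ and choose $N$ with $j-\dim Y>-N-1$. The degree $j$ part of the tensor product is $\bigoplus_{b=0}^{\dim Y}CH^L_{j-b}(\mathrm{pt})\otimes CH_b(Y)$. All the degrees $j-b$ are in the range of \eqref{eq:torus} for $T=\mathrm{pt}$, and $j$ is in the range for $T=Y$. So the product map in degree $j$ is the direct sum over $f$ of the product maps for $\Gamma_f$ in degree $j+nN-|f|$, and these are isomorphisms.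
\end{proof}

\subsection*{Back to roots of unity}
For an $L$-scheme $Z$ over $\mathbf C$ and a fixed scheme $Y$ over $\mathbf C$, let $\kappa_Z\colon CH^L_*(Z)\otimes CH_*(Y)\to CH^L_*(Z\times Y)$ be the product map.

\begin{lemma}\label{lem:chase}
Let $Z\subset Z'$ be closed and $L$-stable, and $O=Z'\setminus Z$.
\begin{itemize}
\item[(a)] If $\kappa_Z$ and $\kappa_O$ are surjective, then so is $\kappa_{Z'}$.
\item[(b)] If $\kappa_{Z'}$ is bijective and $\kappa_Z$ is surjective, then $\kappa_O$ is bijective.
\end{itemize}
\end{lemma}

\begin{proof}
By (E2) and right exactness of the tensor product, the rows of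
\[
\begin{array}{ccccccc}
CH^L_*(Z)\otimes CH_*(Y)&\to&CH^L_*(Z')\otimes CH_*(Y)&\to&CH^L_*(O)\otimes CH_*(Y)&\to&0\\
\downarrow&&\downarrow&&\downarrow&&\\
CH^L_*(Z\times Y)&\to&CH^L_*(Z'\times Y)&\to&CH^L_*(O\times Y)&\to&0
\end{array}
\]
are exact. (a) Given $y$ in the bottom middle, lift its image in the bottom right to the top right and then to an element $x$ of the top middle. Then $y-\kappa_{Z'}(x)$ comes from the bottom left, hence from the top left. (b) The map $\kappa_O$ is surjective because $\kappa_{Z'}$ and the bottom right arrow are. If $\kappa_O(w)=0$, lift $w$ to $x$ in the top middle. Then $\kappa_{Z'}(x)$ comes from the bottom left, hence from some $z$ in the top left. Since $\kappa_{Z'}$ is injective, $x$ is the image of $z$, and $w=0$.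
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:up}]
The map $(a,\gamma)\mapsto(a^m,\gamma)$ is an endomorphism of $L$, so $L$ acts linearly on $\mathbf A^\Omega$ by $((a,\gamma)x)_\omega=a_\omega^mx_{\gamma^{-1}\omega}$. The open set $O_\emptyset=\mathbf G_m^\Omega$ is a single orbit, and the stabilizer of $(1,\dots,1)$ is $\mu_m^\Omega\rtimes\Gamma=G$. So $O_\emptyset=L/G$, and (E3), (E2), (E5) give, for every $T$,
\begin{equation}\label{eq:LtoG}
CH^L_j(T)\cong CH^L_{j+n}(\mathbf A^\Omega\times T)\to CH^L_{j+n}(O_\emptyset\times T)=CH^G_j(T),
\end{equation}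
where the middle arrow is surjective and everything is compatible with products and field extensions.

\emph{The case} (WCK). The maps $CH^L_*(\mathrm{pt})\to CH^L_*(\operatorname{Spec}F)\to CH^G_*(\operatorname{Spec}F)$ are surjective by Corollary~\ref{cor:torus} and \eqref{eq:LtoG}. Their composite factors through $CH^G_*(\mathrm{pt})\to CH^G_*(\operatorname{Spec}F)$, which is therefore surjective.

\emph{The case} (CK). Fix $Y$. By \eqref{eq:LtoG}, the product map for $G$ is $\kappa_{O_\emptyset}$. By Corollary~\ref{cor:torus} and homotopy invariance, $\kappa_{\mathbf A^\Omega}$ is bijective. By Lemma~\ref{lem:chase}(b) it remains to show that $\kappa_Z$ is surjective for the union of coordinate hyperplanes $Z=\mathbf A^\Omega\setminus O_\emptyset$.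

Let $Z_d\subset\mathbf A^\Omega$ be the closed set of points with at least $d$ zero coordinates, so that $Z_1=Z$ and $Z_{n+1}=\emptyset$. For $S\subset\Omega$ let $\mathbf A^{\Omega\setminus S}$ be the subspace where the coordinates in $S$ vanish, and $O_S\subset\mathbf A^{\Omega\setminus S}$ the open subset where no other coordinate vanishes. Then $Z_d\setminus Z_{d+1}$ is the disjoint union of the sets $O_S=\mathbf A^{\Omega\setminus S}\setminus Z_{d+1}$ with $|S|=d$. They are closed in it, hence also open. The group $L$ permutes them through $\Gamma$, and the stabilizer of $O_S$ is $L_S=\mathbf G_m^\Omega\rtimes\Gamma_S$. By (E5),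
\[
CH^L_*\big((Z_d\setminus Z_{d+1})\times T\big)=\bigoplus_{S}CH^{L_S}_*(O_S\times T)\qquad(T=\mathrm{pt}\ \text{or}\ Y),
\]
where $S$ runs over representatives of the $\Gamma$-orbits of subsets of size $d$. Since $O_S$ is open in the representation $\mathbf A^{\Omega\setminus S}$ of $L_S$, there are surjections $CH^{L_S}_*(T)\to CH^{L_S}_*(O_S\times T)$, compatible with products. Every subgroup of $\Gamma_S$ is a subgroup of $\Gamma$, so Corollary~\ref{cor:torus} applies to $\Gamma_S$ acting on $\Omega$: the group $CH^{L_S}_*(Y)$ is spanned by products. Hence so is its quotient $CH^{L_S}_*(O_S\times Y)$, and $\kappa_{Z_d\setminus Z_{d+1}}$ is surjective. By Lemma~\ref{lem:chase}(a) and descending induction on $d$, each $\kappa_{Z_d}$ is surjective; take $d=1$.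
\end{proof}

Together with Section~\ref{sec:down}, this completes the proof of Theorem~\ref{thm:B}. As an illustration, Example~\ref{ex:abelian} and Proposition~\ref{prop:up} show that $\mu_m\wr_\Omega\Gamma$ satisfies (CK) whenever $\Gamma$ is abelian; this covers the group of order $16$ in Example~\ref{ex:Z4}.

\section{Two consequences}\label{sec:cons}

Any finite group that fails a K\"unneth property, not only a group with nonzero unramified Brauer group, obstructs that property for some rational classifying space.

\begin{corollary}
Let $H$ be a finite group of order $n$ and let $G=\mathbf Z/n!\wr S_n$ be the regular wreath product. Then $V/G$ is rational for a suitable faithful representation $V$ of $G$. If $G$ satisfies \textup{(WCK)}, respectively \textup{(CK)}, then so does $H$.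
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:wreathquot} with $W=\mathbf C^n$, for which $W/S_n=\mathbf A^n$. By Cayley's theorem $H\subset S_n$, and Theorem~\ref{thm:B} applies with $m=n!=|S_n|$.
\end{proof}

\begin{corollary}
No property that depends only on the stable birational class of $V/G$ characterizes \textup{(WCK)} or \textup{(CK)}.
\end{corollary}

\begin{proof}
The trivial group and the group $G$ of Theorem~\ref{thm:A} both have rational quotients, but only the first satisfies (WCK) and (CK).
\end{proof}

\begin{thebibliography}{9}

\bibitem{Merkurjev}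
Merkurjev, \emph{Unramified elements in cycle modules}.

\bibitem{Rost}
Rost, \emph{Chow groups with coefficients}.

\bibitem{Saltman}
Saltman, \emph{Noether's problem over an algebraically closed field}, Invent. Math. 77 (1984).

\bibitem{Totaro}
Burt Totaro, \emph{The motive of a classifying space}, arXiv:1407.1366 (2014).

\end{thebibliography}
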